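\title{A sectionally complemented modular lattice that is not an ideal of any complemented modular lattice}

\begin{abstract}
Every ideal of a complemented modular lattice is a sectionally complemented modular lattice. Wehrung asked whether, conversely, every sectionally complemented modular lattice embeds as an ideal, or as a neutral ideal, into a complemented modular lattice. We show in ZFC that the answer is no in both senses. The counterexample is a sublattice of $M_3^{\,\omega}$ of cardinality $\aleph_1$, built from a Luzin-type almost disjoint family. We also show that a neutral ideal embedding exists exactly when the lattice has a Banaschewski trace, that $\aleph_1$ is the least cardinality of a counterexample, and that a variety of modular lattices contains no counterexample exactly when it consists of distributive lattices.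
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A lattice is \emph{modular} if $x\vee(y\wedge z)=(x\vee y)\wedge z$ whenever $x\le z$. In a lattice with least element $0$ we write $z=x\oplus y$ for the conjunction of $x\wedge y=0$ and $x\vee y=z$, and we then call $y$ a \emph{complement of $x$ in $[0,z]$}. A \emph{complemented modular lattice} is a modular lattice with $0$ and $1$ in which every $x$ has a \emph{complement}, that is, an element $y$ with $1=x\oplus y$. A lattice $L$ with $0$ is \emph{sectionally complemented} if for all $a\le b$ in $L$ there is $c\in L$ with $b=a\oplus c$; equivalently, every principal ideal $L\mathbin{\downarrow}b=\{x\in L:x\le b\}$ is a complemented lattice. No greatest element is required.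

An \emph{ideal} of a lattice $M$ is a nonempty down-set closed under finite joins. The ideals of $M$ form a lattice $\mathrm{Id}\,M$ under inclusion. An ideal $I$ is \emph{neutral} if for all ideals $J,K$ of $M$ the sublattice of $\mathrm{Id}\,M$ generated by $I,J,K$ is distributive. To see what this excludes, let $M_3=\{0,p,q,r,1\}$ be the five-element modular lattice with three atoms $p,q,r$, any two of which meet in $0$ and join to $1$. The ideal $\{0,p\}$ of $M_3$ is not neutral: together with $\{0,q\}$ and $\{0,r\}$ it generates a copy of $M_3$, and $p\wedge(q\vee r)=p\neq0=(p\wedge q)\vee(p\wedge r)$. We say that $L$ \emph{embeds as a (neutral) ideal} into $M$ if there is a lattice embedding $f\colon L\to M$ whose image $f[L]$ is a (neutral) ideal of $M$.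

Every ideal of a complemented modular lattice is a sectionally complemented modular lattice (Lemma~\ref{lem:restrict} below). The question is whether all of them arise in this way.

\begin{quote}
\textbf{Problem} (Wehrung \cite{Wehrung}). Does every sectionally complemented modular lattice embed as a (neutral) ideal into some complemented modular lattice?
\end{quote}

What $L$ lacks is a top element, and the problem asks whether one can be adjoined together with enough new elements to provide complements. Adjoining only a new top $1$ keeps $L$ modular, but leaves every nonzero element of $L$ without a complement. Adjoining in addition one element $c$ that is comparable only with $0$ and $1$ gives every nonzero element of $L$ the complement $c$, but destroys modularity as soon as $L$ contains $0<x<z$, since $x\vee(c\wedge z)=x<z=(x\vee c)\wedge z$. The difficulty is to have both properties at once.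

The simplest cases suggest that this can be done. The finite subsets of an infinite set form a neutral ideal of the Boolean lattice of finite and cofinite subsets. The finite-dimensional subspaces of a vector space form a neutral ideal of the lattice of all subspaces (Example~\ref{ex:findim}). Two general results, both recorded in \cite{Wehrung}, point the same way. A ring $R$, not necessarily unital, is \emph{von Neumann regular} if for every $x\in R$ there is $y\in R$ with $xyx=x$, and $L$ is \emph{coordinatizable} if it is isomorphic to the lattice $\mathbb{L}(R)$ of all principal right ideals of such a ring. By Fuchs and Halperin, every von Neumann regular ring embeds as a two-sided ideal into a unital one; consequently every coordinatizable sectionally complemented modular lattice embeds as a neutral ideal into a coordinatizable complemented modular lattice. Moreover, every sectionally complemented modular lattice with a countable cofinal subset embeds as a neutral ideal into a complemented modular lattice. (A subset of $L$ is \emph{cofinal} if every element of $L$ lies below one of its members.)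

The answer is nevertheless negative, for ideals and hence for neutral ideals, and the failure occurs at a single element.

\begin{theorem}\label{thm:main}
There is a sectionally complemented modular lattice $L$ such that:
\begin{enumerate}
\item[(1)] $|L|=\aleph_1$, and $L$ is isomorphic to a sublattice, containing the zero, of $M_3^{\,\omega}$;
\item[(2)] there is $a\in L$ such that, for every bounded modular lattice $M$ and every lattice embedding $f\colon L\to M$ whose image is an ideal of $M$, the element $f(a)$ has no complement in $M$.
\end{enumerate}
In particular, $L$ does not embed as an ideal, and a fortiori not as a neutral ideal, into any complemented modular lattice.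
\end{theorem}

The proof is in ZFC. For neutral ideals there is an exact criterion, in terms of the following notion of Wehrung.

\begin{definition}\label{def:trace}
A \emph{Banaschewski trace} on a lattice $L$ with $0$ is a family $(a_i^j)_{i\le j\text{ in }\Lambda}$ of elements of $L$, where $\Lambda$ is an upward directed poset with least element $0$, such that $a_i^k=a_i^j\oplus a_j^k$ whenever $i\le j\le k$, and $\{a_0^i:i\in\Lambda\}$ is cofinal in $L$.
\end{definition}

\begin{theorem}\label{thm:trace}
A sectionally complemented modular lattice $L$ embeds as a neutral ideal into some complemented modular lattice if and only if $L$ has a Banaschewski trace. In that case the complemented modular lattice can be chosen in the variety generated by $L$.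
\end{theorem}

The ``if'' direction is due to Wehrung; we include a proof. The last result says that the size and the variety in Theorem~\ref{thm:main}(1) cannot be lowered.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(1)] The least cardinality of a sectionally complemented modular lattice not embeddable as a (neutral) ideal into a complemented modular lattice is $\aleph_1$.
\item[(2)] For a variety $\mathbf V$ of modular lattices the following are equivalent:
\begin{enumerate}
\item[(i)] $\mathbf V$ consists of distributive lattices;
\item[(ii)] every sectionally complemented member of $\mathbf V$ embeds as a neutral ideal into a complemented modular lattice;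
\item[(iii)] every sectionally complemented member of $\mathbf V$ of cardinality at most $\aleph_1$ embeds as an ideal into a complemented modular lattice.
\end{enumerate}
\end{enumerate}
\end{theorem}

Sections~\ref{sec:coherent}--\ref{sec:lattice} prove Theorem~\ref{thm:main}: a complement of $a$ outside $L$ leaves inside $L$ a coherent system of relative complements; in $M_3^{\,\omega}$ such a system is a subset of $\omega$; and $L$ imposes $\aleph_1$ conditions on this subset, any countably many of which can be met, but not all. Sections~\ref{sec:trace} and~\ref{sec:sharp} prove Theorems~\ref{thm:trace} and~\ref{thm:sharp}.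

\section{Facts on modular lattices and their ideals}\label{sec:facts}

One application of the modular law is used throughout: a complement can be cut down to any larger element.

\begin{lemma}\label{lem:restrict}
Let $M$ be a bounded modular lattice, let $c$ be a complement of $a$ in $M$, and let $a\le x$. Then $x=a\oplus(x\wedge c)$. Consequently, every ideal of a complemented modular lattice, and in particular every interval $[0,z]$, is a sectionally complemented modular lattice.
\end{lemma}

\begin{proof}
We have $a\wedge(x\wedge c)\le a\wedge c=0$, and $a\vee(c\wedge x)=(a\vee c)\wedge x=x$ by modularity. If $x$ lies in an ideal, then so does $x\wedge c$.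
\end{proof}

In $\mathrm{Id}\,M$ the meet of $J$ and $K$ is $J\cap K$, and the join is
\[
J\vee K=\{x\in M: x\le j\vee k\text{ for some }j\in J,\ k\in K\}.
\]
Hence $x\mapsto M\mathbin{\downarrow}x$ is a lattice embedding of $M$ into $\mathrm{Id}\,M$. A \emph{variety} of lattices is the class of all lattices satisfying a given set of identities; it is closed under sublattices and direct products. The variety \emph{generated} by $L$ is defined by all identities that hold in $L$. Modularity is expressed by the identity $(x\wedge z)\vee(y\wedge z)=((x\wedge z)\vee y)\wedge z$.

\begin{lemma}\label{lem:Id}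
The lattice $\mathrm{Id}\,M$ satisfies every lattice identity that holds in $M$. In particular, it is modular if $M$ is modular, and distributive if $M$ is distributive.
\end{lemma}

\begin{proof}
It suffices to show that for every lattice term $t$ and all ideals $I_1,\dots,I_n$, the ideal $t(I_1,\dots,I_n)$ consists of the elements $x$ with $x\le t(\bar u)$ for some $\bar u\in I_1\times\dots\times I_n$. We argue by induction on $t$. For a variable this holds because ideals are down-sets. Let $t=t_1\wedge t_2$ or $t=t_1\vee t_2$. If $x\le t(\bar u)$, then $x\in t(I_1,\dots,I_n)$, because $t_1(\bar u)\in t_1(I_1,\dots,I_n)$ and $t_2(\bar u)\in t_2(I_1,\dots,I_n)$. Conversely, if $x\in t(I_1,\dots,I_n)$, then by induction there are tuples $\bar u,\bar v$ with $x\le t_1(\bar u)\wedge t_2(\bar v)$, respectively $x\le t_1(\bar u)\vee t_2(\bar v)$. The coordinatewise join $\bar w$ of $\bar u$ and $\bar v$ lies in $I_1\times\dots\times I_n$, and $x\le t(\bar w)$ because terms are isotone.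
\end{proof}

We use two textbook facts.
\begin{enumerate}
\item[(B1)] (Birkhoff) A modular lattice that is not distributive has a sublattice isomorphic to $M_3$.
\item[(B2)] (\cite{Birkhoff,Gratzer}) In a modular lattice, elements $x,y,z$ generate a distributive sublattice as soon as $x\wedge(y\vee z)=(x\wedge y)\vee(x\wedge z)$.
\end{enumerate}
Fact (B2) turns neutrality into a condition on elements.

\begin{lemma}\label{lem:neutral}
Let $I$ be an ideal of a modular lattice $M$. Suppose that whenever $x\in I$ and $x\le g\vee h$ with $g,h\in M$, there are $g_0\le g$ and $h_0\le h$ in $I$ with $x\le g_0\vee h_0$. Then $I$ is neutral.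
\end{lemma}

\begin{proof}
Let $J,K$ be ideals of $M$ and $x\in I\wedge(J\vee K)$, say $x\le g\vee h$ with $g\in J$, $h\in K$. The elements $g_0,h_0$ given by the hypothesis lie in $I\wedge J$ and $I\wedge K$, so $x\in(I\wedge J)\vee(I\wedge K)$. The reverse inclusion holds in every lattice. Now apply (B2) in $\mathrm{Id}\,M$, which is modular by Lemma~\ref{lem:Id}.
\end{proof}

\begin{example}\label{ex:findim}
Let $M$ be the lattice of all subspaces of a vector space and $I$ the ideal of finite-dimensional subspaces. If $X\in I$ and $X\subseteq G+H$, write each vector of a basis of $X$ as a sum of a vector of $G$ and a vector of $H$; these finitely many vectors span subspaces $G_0\subseteq G$ and $H_0\subseteq H$ with $X\subseteq G_0+H_0$. So $I$ is neutral.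
\end{example}

\section{Coherent complements}\label{sec:coherent}

Theorem~\ref{thm:main}(2) quantifies over all extensions $M$. The first step replaces it by a statement about $L$ alone. Sectional complementation provides, for each $x\ge a$ separately, a complement of $a$ in $[0,x]$. A complement of $a$ in $M$ provides more: it makes these choices for all $x$ at once, and compatibly.

\begin{definition}
Let $L$ be a lattice with $0$ and $a\in L$. A \emph{coherent choice of complements} for $a$ is an isotone map $\gamma\colon\{x\in L:x\ge a\}\to L$ with $x=a\oplus\gamma(x)$ for all $x\ge a$.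
\end{definition}

\begin{lemma}\label{lem:coherent}
Let $L$ be a lattice with $0$, let $a\in L$, and let $f\colon L\to M$ be a lattice embedding into a bounded modular lattice such that $f[L]$ is an ideal of $M$. If $f(a)$ has a complement in $M$, then there is a coherent choice of complements for $a$ in $L$.
\end{lemma}

\begin{proof}
The nonempty down-set $f[L]$ contains $0_M$, and $f(0)$ is its least element, so $f(0)=0_M$. Let $c$ be a complement of $f(a)$. For $x\ge a$ in $L$ the element $f(x)\wedge c$ lies in $f[L]$, because $f[L]$ is a down-set; let $\gamma(x)\in L$ be its preimage. By Lemma~\ref{lem:restrict}, $f(x)=f(a)\oplus f(\gamma(x))$, and so $x=a\oplus\gamma(x)$, as $f$ is an embedding preserving $0$. If $x\le x'$, then $f(\gamma(x))\le f(\gamma(x'))$, hence $\gamma(x)\le\gamma(x')$.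
\end{proof}

We look for $L$ and $a$ without a coherent choice. In a distributive lattice complements in $[0,x]$ are unique and there is nothing to choose. The smallest modular lattice with a real choice is $M_3$, where $p$ has exactly two complements, $q$ and $r$. To have infinitely many such choices we pass to $M_3^{\,\omega}$, the lattice of all functions $\omega\to M_3$ with pointwise operations. From now on until the end of Section~\ref{sec:lattice}, $a$ is the constant function with value $p$. For $A,S\subseteq\omega$ define $x_A,\,y_{A,S}\in M_3^{\,\omega}$ by
\[
x_A(n)=\begin{cases}1&\text{if }n\in A,\\ p&\text{if }n\notin A,\end{cases}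
\qquad
y_{A,S}(n)=\begin{cases}r&\text{if }n\in A\cap S,\\ q&\text{if }n\in A\setminus S,\\ 0&\text{if }n\notin A.\end{cases}
\]
In $M_3$, the equation $1=p\oplus t$ means $t\in\{q,r\}$, and $p=p\oplus t$ means $t=0$. So the complements of $a$ in $[0,x_A]$ are exactly the functions $y_{A,S}$, one for each subset $S\cap A$ of $A$. Coherence glues these subsets together.

\begin{lemma}\label{lem:S}
Let $L$ be a sublattice of $M_3^{\,\omega}$ containing $0$, $a$ and all $x_{\{n\}}$ with $n<\omega$, and let $\gamma$ be a coherent choice of complements for $a$ in $L$. Then there is $S\subseteq\omega$ such that $\gamma(x_A)=y_{A,S}$, and hence $y_{A,S}\in L$, for every $A\subseteq\omega$ with $x_A\in L$.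
\end{lemma}

\begin{proof}
Let $S$ be the set of all $n$ such that $\gamma(x_{\{n\}})$ takes the value $r$ at $n$; for $n\notin S$ the value at $n$ is $q$. Let $x_A\in L$. Then $\gamma(x_A)$ vanishes outside $A$. For $n\in A$ we have $x_{\{n\}}\le x_A$, so $\gamma(x_{\{n\}})(n)\le\gamma(x_A)(n)$; both values are atoms of $M_3$, so they are equal.
\end{proof}

The task is now combinatorial: put many $x_A$ into $L$ but few $y_{A,S}$, while keeping $L$ sectionally complemented. Write $X=^*Y$ if the symmetric difference $X\triangle Y$ is finite, and call sets \emph{almost disjoint} if their intersection is finite.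

\emph{One set.} Let $x_A\in L$. Sectional complementation requires at least one complement of $a$ in $[0,x_A]$. It is given by a partition $A=Q\cup R$, with value $q$ on $Q$ and $r$ on $R$. If this were the only complement in $L$, Lemma~\ref{lem:S} would force $S\cap A=R$.

\emph{Two sets.} Let $A=Q\cup R$ and $A'=Q'\cup R'$ with a point $k\in R\cap Q'$. The conditions $S\cap A=R$ and $S\cap A'=R'$ contradict each other at $k$, but we cannot impose both. Indeed, $L$ contains $x_A\vee x_{A'}=x_{A\cup A'}$, hence some $y_{A\cup A',T}$, hence $y_{A\cup A',T}\wedge x_A=y_{A,T}$ and $y_{A\cup A',T}\wedge x_{A'}=y_{A',T}$; at $k$ one of these two differs from the prescribed complement. So $L$ must tolerate changes of the prescribed complements on $A\cap A'$. If the sets are almost disjoint, tolerating finite changes suffices, and the condition that survives is $S\cap A=^*R$.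

\emph{Countably many sets.} Let $A_n=Q_n\cup R_n$ $(n<\omega)$ be pairwise almost disjoint. Then
\[
S=\bigcup_{n<\omega}\Bigl(R_n\setminus\bigcup_{m<n}A_m\Bigr)
\]
satisfies all conditions: $S$ contains all but finitely many points of $R_n$, and $S\cap A_n\subseteq R_n\cup\bigcup_{m<n}(R_m\cap A_n)$, because the pieces with index larger than $n$ miss $A_n$. So $S\cap A_n=^*R_n$ for every $n$, and countably many sets give no obstruction. With $\aleph_1$ sets there is one.

\section{A Luzin-type family}\label{sec:luzin}

As usual, $n=\{0,\dots,n-1\}$ for $n<\omega$, and an ordinal is the set of all smaller ordinals. The idea is to make any two members of the family conflict at some point, as in the case of two sets above. Each condition $S\cap A=^*R$ excuses only finitely many points, and among uncountably many conditions two have the same excuse.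

\begin{lemma}\label{lem:family}
There are infinite sets $Q_\alpha,R_\alpha\subseteq\omega$ $(\alpha<\omega_1)$ such that, with $A_\alpha=Q_\alpha\cup R_\alpha$,
\begin{enumerate}
\item[(a)] $Q_\alpha\cap R_\alpha=\varnothing$ for all $\alpha$;
\item[(b)] $A_\alpha\cap A_\beta$ is finite for $\alpha\neq\beta$;
\item[(c)] $R_\alpha\cap Q_\beta\neq\varnothing$ whenever $\beta<\alpha$ and $\alpha\ge\omega$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $(A_n)_{n<\omega}$ be a partition of $\omega$ into infinite sets, and split each $A_n$ into two infinite pieces $Q_n,R_n$. Let $\omega\le\alpha<\omega_1$ and suppose that the sets with index below $\alpha$ are constructed. As $\alpha$ is countably infinite, enumerate $\alpha=\{\beta_n:n<\omega\}$ without repetition. The set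
\[
D_n=Q_{\beta_n}\setminus\bigcup_{m<n}A_{\beta_m}
\]
is infinite, since $Q_{\beta_n}$ is infinite and meets each $A_{\beta_m}$ with $m<n$ in a finite set. So we can choose successively pairwise distinct numbers $k_0,l_0,k_1,l_1,\dots$ with $k_n,l_n\in D_n$. Put $R_\alpha=\{k_n:n<\omega\}$ and $Q_\alpha=\{l_n:n<\omega\}$. These sets are infinite and disjoint. For $m>n$ the points $k_m,l_m$ lie outside $A_{\beta_n}$, so $A_\alpha\cap A_{\beta_n}\subseteq\{k_m,l_m:m\le n\}$ is finite. Finally, $k_n\in R_\alpha\cap Q_{\beta_n}$.
\end{proof}

The points $k_n$ create the conflicts (c); the points $l_n$ keep $Q_\alpha$ infinite, so that the recursion can continue. Fix a family as in Lemma~\ref{lem:family}.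

\begin{lemma}\label{lem:gap}
There is no $S\subseteq\omega$ with $S\cap A_\alpha=^*R_\alpha$ for all $\alpha<\omega_1$.
\end{lemma}

\begin{proof}
Suppose that $S$ is such a set. For $\omega\le\alpha<\omega_1$ choose $n_\alpha<\omega$ with $(S\cap A_\alpha)\triangle R_\alpha\subseteq n_\alpha$. The pairs $(n_\alpha,R_\alpha\cap n_\alpha)$ range over a countable set, so there are $\omega\le\beta<\alpha$ with $n_\alpha=n_\beta=n$ and $R_\alpha\cap n=R_\beta\cap n$. By (c) there is $k\in R_\alpha\cap Q_\beta$. If $k<n$, then $k\in R_\alpha\cap n=R_\beta\cap n$. If $k\ge n$, then $k\in R_\alpha$ gives $k\in S$, so $k\in S\cap A_\beta$, which gives $k\in R_\beta$. In both cases $k\in Q_\beta\cap R_\beta$, contradicting (a).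
\end{proof}

\section{The counterexample}\label{sec:lattice}

It remains to build a sectionally complemented sublattice $L$ of $M_3^{\,\omega}$ that contains $a$, all $x_{\{n\}}$ and all $x_{A_\alpha}$, and in which every complement of $a$ in $[0,x_{A_\alpha}]$ is a finite modification of
\[
u_\alpha=y_{A_\alpha,R_\alpha},
\]
the function with value $r$ on $R_\alpha$, value $q$ on $Q_\alpha$ and value $0$ elsewhere. On $A_\alpha$ the functions $a$ and $u_\alpha$ generate only the constants $0,p,1$ and $u_\alpha$ itself. We therefore allow these four behaviors on each of finitely many sets $A_\alpha$, arbitrary values at finitely many points, and on the rest of $\omega$ only the constants $0$ and $p$. To control all verifications, we write $L$ as a directed union of finite lattices.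

Call $(F,E)$ an \emph{admissible pair} if $F\subseteq\omega_1$ and $E\subseteq\omega$ are finite and $A_\alpha\cap A_\beta\subseteq E$ for all distinct $\alpha,\beta\in F$. Then $\omega$ is the disjoint union of $E$, the infinite sets $A_\alpha\setminus E$ $(\alpha\in F)$, and
\[
W_{F,E}=\omega\setminus\Bigl(E\cup\bigcup_{\alpha\in F}A_\alpha\Bigr).
\]
Let $L_{F,E}$ be the set of all $\varphi\in M_3^{\,\omega}$ such that
\begin{enumerate}
\item[(L1)] for each $\alpha\in F$, on $A_\alpha\setminus E$ the function $\varphi$ is constant with value $0$, $p$ or $1$, or agrees with $u_\alpha$;
\item[(L2)] on $W_{F,E}$ the function $\varphi$ is constant with value $0$ or $p$.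
\end{enumerate}
There is no condition on $E$. Let $L$ be the union of the sets $L_{F,E}$ over all admissible pairs.

\begin{lemma}\label{lem:finite}
Each $L_{F,E}$ is a finite sublattice of $M_3^{\,\omega}$ that contains $0$ and is sectionally complemented.
\end{lemma}

\begin{proof}
The partition of $\omega$ identifies $M_3^{\,\omega}$ with the product of the lattices $M_3$ (one factor for each $n\in E$), $M_3^{\,A_\alpha\setminus E}$ $(\alpha\in F)$ and $M_3^{\,W_{F,E}}$, and $L_{F,E}$ is a product of finite subsets of these finitely many factors, each containing the zero of its factor. It suffices to see that each subset is a sectionally complemented sublattice, since these properties pass to products coordinatewise. In $M_3$ the intervals $[0,0]$, $[0,t]$ for an atom $t$, and $[0,1]$ are complemented. The four functions in (L1) form a four-element Boolean sublattice, because $u_\alpha(n)\in\{q,r\}$ gives $p\wedge u_\alpha(n)=0$ and $p\vee u_\alpha(n)=1$ for every $n\in A_\alpha$. The functions in (L2) form a chain with at most two elements.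
\end{proof}

\begin{lemma}\label{lem:directed}
If $(F,E)$ and $(F',E')$ are admissible, $F\subseteq F'$ and $E\subseteq E'$, then $L_{F,E}\subseteq L_{F',E'}$. Any two admissible pairs $(F_1,E_1)$, $(F_2,E_2)$ are contained in this sense in a common admissible pair.
\end{lemma}

\begin{proof}
Let $\varphi\in L_{F,E}$. For $\alpha\in F$, condition (L1) for $(F',E')$ holds because $A_\alpha\setminus E'\subseteq A_\alpha\setminus E$. Let $\beta\in F'\setminus F$. The set $A_\beta\setminus E'$ is disjoint from $E$, and from every $A_\alpha$ with $\alpha\in F$, since $A_\alpha\cap A_\beta\subseteq E'$. So $A_\beta\setminus E'\subseteq W_{F,E}$, and $\varphi$ is constant with value $0$ or $p$ there, as (L1) allows. Condition (L2) holds because $W_{F',E'}\subseteq W_{F,E}$. For the second statement take $F'=F_1\cup F_2$, and let $E'$ be the union of $E_1$, $E_2$ and the sets $A_\alpha\cap A_\beta$ for distinct $\alpha,\beta\in F'$; it is finite by Lemma~\ref{lem:family}(b).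
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:directed}, any two elements of $L$ lie in a common $L_{F,E}$. By Lemma~\ref{lem:finite}, their meet and join lie in $L_{F,E}$, and if $\varphi\le\psi$, then $\varphi$ has a complement in $[0,\psi]$ that lies in $L_{F,E}$. So $L$ is a sectionally complemented sublattice of $M_3^{\,\omega}$ containing $0$; it is modular since $M_3^{\,\omega}$ is. Directly from the definition,
\[
a\in L_{\varnothing,\varnothing},\qquad x_{\{n\}}\in L_{\varnothing,\{n\}},\qquad x_{A_\alpha}\in L_{\{\alpha\},\varnothing}.
\]
There are $\aleph_1$ admissible pairs and each $L_{F,E}$ is finite, so $|L|\le\aleph_1$. The sets $A_\alpha$ are infinite and almost disjoint, hence pairwise distinct, so the elements $x_{A_\alpha}$ are pairwise distinct and $|L|=\aleph_1$. This proves (1).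

For (2), let $f\colon L\to M$ be as in the statement and suppose that $f(a)$ has a complement in $M$. By Lemmas~\ref{lem:coherent} and~\ref{lem:S} there is $S\subseteq\omega$ with $y_{A_\alpha,S}\in L$ for all $\alpha<\omega_1$. Fix $\alpha$. By Lemma~\ref{lem:directed}, applied to the pair $(\{\alpha\},\varnothing)$, we have $y_{A_\alpha,S}\in L_{F,E}$ for an admissible pair with $\alpha\in F$. On the nonempty set $A_\alpha\setminus E$ the function $y_{A_\alpha,S}$ takes values in $\{q,r\}$, so by (L1) it agrees there with $u_\alpha=y_{A_\alpha,R_\alpha}$. Comparing the points with value $r$ gives $(S\cap A_\alpha)\setminus E=R_\alpha\setminus E$, that is, $S\cap A_\alpha=^*R_\alpha$. As $\alpha$ was arbitrary, this contradicts Lemma~\ref{lem:gap}.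
\end{proof}

\begin{remark}
The two hypotheses on $f$ and $M$ enter only in Lemma~\ref{lem:coherent}, and both are needed. If $f[L]$ is not required to be an ideal, the inclusion of $L$ in the complemented modular lattice $M_3^{\,\omega}$ gives $a$ the complement with constant value $q$. If $M$ is not required to be modular, the lattice $L\cup\{c,1\}$ of Section~\ref{sec:intro} contains $L$ as an ideal and gives $a$ the complement $c$.
\end{remark}

\section{Neutral ideals and Banaschewski traces}\label{sec:trace}

Let $(a_i^j)$ be a Banaschewski trace and write $a_i=a_0^i$. The defining equation gives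
\begin{equation}\label{eq:mono}
a_j=a_i\oplus a_i^j,\qquad a_i^j\le a_i^k,\qquad a_j^k\le a_i^k\qquad(i\le j\le k).
\end{equation}
So $a_i^j$ is a complement of $a_i$ in $[0,a_j]$ that grows with $j$, as in a coherent choice for $a_i$ along a cofinal family, and it shrinks as $i$ grows, which ties together the choices for different elements $a_i$. For example, if $L$ is the lattice of finite-dimensional subspaces of a vector space with basis $B$, let $\Lambda$ be the set of finite subsets of $B$ and let $a_i^j$ be the span of $j\setminus i$. Here $a_i^j=a_j\cap c_i$, where $c_i$, the span of $B\setminus i$, is a complement of $a_i$ outside $L$. Both halves of the proof of Theorem~\ref{thm:trace} follow this picture: given the complements $c_i$, intersect; given the trace, recover $c_i$ as the ideal generated by the elements $a_i^j$.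

\subsection*{From a neutral embedding to a trace}

Let $L$ be a neutral ideal of a complemented modular lattice $M$. We need complements $c_i$ that decrease as $a_i$ increases. Rather than select one complement for each element of $L$, we index by all pairs of an element and a complement:
\[
\Lambda=\{(a,c)\in L\times M:1=a\oplus c\},\qquad (a,c)\le(a',c')\iff a\le a'\text{ and }c\ge c'.
\]
This is a poset with least element $(0,1)$. The price is that directedness has to be proved, and this is the only place where neutrality is used.

\emph{$\Lambda$ is directed.} Let $(a,c),(a',c')\in\Lambda$. An upper bound needs a complement below $z=c\wedge c'$, so we must show that $z$ is still large. Since $L$, $M\mathbin{\downarrow}c$ and $M\mathbin{\downarrow}c'$ generate a distributive sublattice of $\mathrm{Id}\,M$,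
\[
\bigl((M\mathbin{\downarrow}c)\vee L\bigr)\wedge\bigl((M\mathbin{\downarrow}c')\vee L\bigr)=(M\mathbin{\downarrow}z)\vee L .
\]
The left side contains $1$, because $c\vee a=1=c'\vee a'$. Hence $z\vee u=1$ for some $u\in L$. Let $w=a\vee a'\vee u\in L$, and let $e$ be a complement of $z\wedge w$ in $[0,z]$, which exists by Lemma~\ref{lem:restrict}. As $e\le z$, we get $e\wedge w=e\wedge(z\wedge w)=0$. Also $e\vee w\ge e\vee(z\wedge w)=z$ and $e\vee w\ge u$, so $e\vee w=1$. Thus $(w,e)\in\Lambda$, and it is an upper bound of both pairs since $a,a'\le w$ and $e\le c,c'$.

\emph{The trace.} For $i=(a,c)\le j=(a',c')$ put $a_i^j=a'\wedge c$, which lies in the ideal $L$. Let also $j\le k=(a'',c'')$. Then $a_i^j\wedge a_j^k=(a'\wedge c)\wedge(a''\wedge c')\le a'\wedge c'=0$. Since $a''\wedge c'\le c'\le c$ and $a'\le a''$, two applications of the modular law give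
\[
(a''\wedge c')\vee(a'\wedge c)=\bigl((a''\wedge c')\vee a'\bigr)\wedge c=\bigl((a'\vee c')\wedge a''\bigr)\wedge c=a''\wedge c .
\]
So $a_i^k=a_i^j\oplus a_j^k$. Finally, for $i=(0,1)$ and $j=(a',c')$ we have $a_i^j=a'$, and every $a'\in L$ occurs, since it has a complement in $M$. This gives cofinality.

\begin{remark}
For an ideal that is not neutral, $\Lambda$ need not be directed. For $L=\{0,p\}$ in $M=M_3$, an upper bound $(w,e)$ of $(p,q)$ and $(p,r)$ would have $e\le q\wedge r=0$, hence $w=1\notin L$.
\end{remark}

\subsection*{From a trace to a neutral embedding}

Let $(a_i^j)$ be a Banaschewski trace on $L$. We work in $\mathrm{Id}\,L$, which is modular and lies in the variety generated by $L$ (Lemma~\ref{lem:Id}), and we identify $x\in L$ with $L\mathbin{\downarrow}x$. The greatest element of $\mathrm{Id}\,L$ is $L$. For $i\in\Lambda$ put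
\[
C_i=\{x\in L:x\le a_i^k\text{ for some }k\ge i\}.
\]
This is an ideal of $L$, by \eqref{eq:mono} and the directedness of $\Lambda$; for the same reasons, given $j\ge i$, every element of $C_i$ lies below some $a_i^k$ with $k\ge j$, and every element of $L$ lies below some $a_k$ with $k\ge j$. By cofinality $C_0=L$. For $i\le j$ we have:
\begin{enumerate}
\item[(a)] $L=a_i\oplus C_i$. Indeed, $a_i\wedge a_i^k=0$ for all $k\ge i$ gives $a_i\wedge C_i=0$, and $a_i\vee C_i$ contains all $a_k=a_i\vee a_i^k$ with $k\ge i$.
\item[(b)] $a_j\wedge C_i=a_i^j$. Indeed, for $k\ge j$, modularity and $a_i^j\le a_j$ give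
\[
a_j\wedge a_i^k=(a_i^j\vee a_j^k)\wedge a_j=a_i^j\vee(a_j^k\wedge a_j)=a_i^j .
\]
\item[(c)] $C_i=a_i^j\vee C_j$. Indeed, $C_j\subseteq C_i$ because $a_j^k\le a_i^k$, so by (a), modularity and (b),
\[
C_i=(C_j\vee a_j)\wedge C_i=C_j\vee(a_j\wedge C_i)=C_j\vee a_i^j .
\]
\end{enumerate}
By (a), $C_i$ is the desired complement of $a_i$. The whole of $\mathrm{Id}\,L$ is too large: $L$ need not be a down-set in it. We keep only what $L$ and the $C_i$ generate. Let
\[
L^*=\{y\vee C_i:y\in L,\ i\in\Lambda\},\qquad M=L\cup L^*\subseteq\mathrm{Id}\,L .
\]
For the lattice of finite subsets of a set $X$, with $\Lambda=L$ and $a_i^j=j\setminus i$, the ideal $y\vee C_i$ consists of the finite subsets of $y\cup(X\setminus i)$, and $M$ is the lattice of finite and cofinite subsets of $X$.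

\emph{Common index.} Given finitely many elements $x\in L$ and finitely many elements $y\vee C_i\in L^*$, choose $k$ above all the indices $i$ such that $a_k$ lies above all the $x$ and $y$. By (c), $y\vee C_i=(y\vee a_i^k)\vee C_k$, and $y\vee a_i^k\le a_k$. So we may always assume that the given elements of $L$ lie below $a_k$ and that the given elements of $L^*$ have the form $y\vee C_k$ with $y\le a_k$, for one and the same $k$. For $x,y,z\le a_k$, modularity and (a) give
\begin{align}
(y\vee C_k)\wedge a_k&=y\vee(C_k\wedge a_k)=y,\label{eq:m1}\\
x\wedge(y\vee C_k)&=x\wedge a_k\wedge(y\vee C_k)=x\wedge y,\label{eq:m2}\\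
(C_k\vee y)\wedge(z\vee C_k)&=C_k\vee\bigl(y\wedge(z\vee C_k)\bigr)=(y\wedge z)\vee C_k.\label{eq:m3}
\end{align}

\emph{$M$ is a bounded sublattice of $\mathrm{Id}\,L$.} It is closed under meets by \eqref{eq:m2} and \eqref{eq:m3}. It is closed under joins, since $x\vee(y\vee C_k)=(x\vee y)\vee C_k$ and $(y\vee C_k)\vee(z\vee C_k)=(y\vee z)\vee C_k$. It contains $0$ and $1=L=0\vee C_0$. As a sublattice of $\mathrm{Id}\,L$, it is modular and lies in the variety generated by $L$.

\emph{$M$ is complemented.} This is the only step that uses sectional complementation. Let $a_k=y\oplus y'$ in $L$. Then $y\wedge(y'\vee C_k)=y\wedge y'=0$ by \eqref{eq:m2}, and $y\vee y'\vee C_k=a_k\vee C_k=1$ by (a). So $y$ and $y'\vee C_k$ are complements of each other. Every element of $L$ occurs as such a $y$, and every element of $L^*$ occurs as such a $y'\vee C_k$, because every element below $a_k$ has a complement in $[0,a_k]$.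

\emph{$L$ is an ideal of $M$.} It is nonempty and closed under joins. If $y\vee C_k\le x$ with $x,y\le a_k$, then $y\vee C_k=x\wedge(y\vee C_k)=x\wedge y\in L$ by \eqref{eq:m2}. So $L$ is a down-set of $M$.

\emph{$L$ is neutral.} We verify the condition of Lemma~\ref{lem:neutral}. Let $x\in L$ and $x\le g\vee h$ with $g,h\in M$. Take a common index $k$ for $x,g,h$. Then there is $g_0\le a_k$ in $L$ with $g=g_0$ or $g=g_0\vee C_k$, and there is $h_0\le a_k$ in $L$ with $h=h_0$ or $h=h_0\vee C_k$. In all cases $g_0\le g$, $h_0\le h$ and $g\vee h\le(g_0\vee h_0)\vee C_k$. By \eqref{eq:m1},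
\[
x\le\bigl((g_0\vee h_0)\vee C_k\bigr)\wedge a_k=g_0\vee h_0 .
\]
This completes the proof of Theorem~\ref{thm:trace}.

\begin{remark}
By Theorems~\ref{thm:main} and~\ref{thm:trace}, the lattice $L$ of Theorem~\ref{thm:main} has no Banaschewski trace. By the consequence of the Fuchs--Halperin theorem quoted in Section~\ref{sec:intro}, it is not coordinatizable.
\end{remark}

\section{Countable cofinality and distributive varieties}\label{sec:sharp}

A trace exists when the complements can be chosen one after the other, or when there is no choice to make.

\begin{lemma}\label{lem:twotraces}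
Let $L$ be a sectionally complemented modular lattice. If $L$ has a countable cofinal subset, or if $L$ is distributive, then $L$ has a Banaschewski trace.
\end{lemma}

\begin{proof}
Let $\{v_n:n<\omega\}$ be cofinal in $L$. Put $a_0=0$ and $a_{n+1}=a_n\vee v_n$, a cofinal chain. Choose $d_n$ with $a_{n+1}=a_n\oplus d_n$, and put $a_m^n=d_m\vee\dots\vee d_{n-1}$ for $m\le n<\omega$, so that $a_m^m=0$. We show $a_n=a_m\oplus a_m^n$ by induction on $n\ge m$. The case $n=m$ reads $a_m=a_m\oplus0$. For the step, $a_m\vee a_m^{n+1}=a_m\vee a_m^n\vee d_n=a_n\vee d_n=a_{n+1}$, and, since $a_m\le a_n$ and $a_m^n\le a_n$,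
\[
a_m\wedge a_m^{n+1}=a_m\wedge(a_m^n\vee d_n)\wedge a_n=a_m\wedge\bigl(a_m^n\vee(d_n\wedge a_n)\bigr)=a_m\wedge a_m^n=0 .
\]
Hence for $l\le m\le n$ we have $a_l^m\wedge a_m^n\le a_m\wedge a_m^n=0$, while $a_l^m\vee a_m^n=a_l^n$ by definition. Moreover $a_0^n=a_n$, as $a_0=0$. This is a Banaschewski trace with $\Lambda=\omega$.

Now let $L$ be distributive. If $j=i\oplus z=i\oplus z'$, then $z=z\wedge(i\vee z')=z\wedge z'$ and, by symmetry, $z=z'$. So for $i\le j$ in $\Lambda=L$ there is a unique $a_i^j$ with $j=i\oplus a_i^j$, and $a_0^i=i$ gives cofinality. Let $i\le j\le k$ and $z=a_i^j\vee a_j^k$. Then $a_i^j\wedge a_j^k\le j\wedge a_j^k=0$. Further, $i\vee z=j\vee a_j^k=k$ and $i\wedge z=(i\wedge a_i^j)\vee(i\wedge a_j^k)\le0\vee(j\wedge a_j^k)=0$. By uniqueness $z=a_i^k$, so $a_i^k=a_i^j\oplus a_j^k$.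
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(1) A countable lattice is a countable cofinal subset of itself. By Lemma~\ref{lem:twotraces} and Theorem~\ref{thm:trace}, every countable sectionally complemented modular lattice embeds as a neutral ideal, hence as an ideal, into a complemented modular lattice. The lattice of Theorem~\ref{thm:main} has cardinality $\aleph_1$ and embeds in neither sense.

(2) (i)$\Rightarrow$(ii) follows from Lemma~\ref{lem:twotraces} and Theorem~\ref{thm:trace}, and (ii)$\Rightarrow$(iii) holds because a neutral ideal is an ideal. For (iii)$\Rightarrow$(i), suppose that $\mathbf V$ has a nondistributive member. By (B1) it has a sublattice isomorphic to $M_3$. As $\mathbf V$ is closed under sublattices and direct products, it contains $M_3$, then $M_3^{\,\omega}$, and then the lattice $L$ of Theorem~\ref{thm:main}, which violates (iii).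
\end{proof}

\begin{thebibliography}{9}

\bibitem{Birkhoff}
Birkhoff, \emph{Lattice Theory}.

\bibitem{Gratzer}
Gr\"atzer, \emph{General Lattice Theory}.

\bibitem{Wehrung}
Friedrich Wehrung, \emph{Coordinatization of lattices by regular rings without unit and Banaschewski functions}, arXiv:0903.4756 (2009).

\end{thebibliography}
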